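# A $p$-adic gap for torsion points of canonical lifts

## 1. The gap theorem and the objects in it

**Theorem 1.** Let $g$ and $n$ be integers with $n\ge 3$, and let $p$ be a prime number not dividing $n$. Let $W=W[\mathbb F_p^{\rm alg}]$, let $R$ be a finite extension of $W$, and let $\pi:\mathcal X\to\mathcal A$ be the universal abelian variety over the moduli space $\mathcal A=\mathcal A_{g,1,n}$ of $g$-dimensional principally polarized abelian varieties with full level $n$-structure, defined over $R$. Fix a continuous embedding $R\hookrightarrow\mathcal O=\mathcal O_{\mathbb C_p}$. Let $Z\subseteq\mathcal X_{\mathbb C_p}$ be a closed subvariety and let $\lambda(Z,\cdot)$ be a $p$-adic proximity function for $Z$. Then there is no infinite sequence $\xi_0,\xi_1,\dots$ of torsion points of canonical lift fibres with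
$$\lambda(Z,\xi_0)<\lambda(Z,\xi_1)<\lambda(Z,\xi_2)<\cdots .$$
Consequently there is $q\in\mathbb Q$ such that every torsion point $\xi\in\mathcal X(\mathbb C_p)$ of a canonical lift fibre satisfies $\xi\in Z(\mathbb C_p)$ or $\lambda(Z,\xi)\le q$. If such points outside $Z(\mathbb C_p)$ exist, the supremum of their values $\lambda(Z,\xi)$ is a maximum.

The existence of $q$ is posed as a conjecture to be proved or disproved; the source of the problem is Thomas Scanlon, "Local André-Oort conjecture for the universal abelian variety", arXiv:math/0409066 (2004). The theorem says that the conjecture is true. In plain words: take all torsion points on all those abelian varieties in the family that are canonical lifts of ordinary abelian varieties over $\mathbb F_p^{\rm alg}$. Such a point either lies on $Z$ or is not closer to $Z$ than a fixed $p$-adic distance, and this distance does not depend on the fibre.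

Let us go through the terms.

**The fields.** Write $k=\mathbb F_p^{\rm alg}$ and $K_0=W[1/p]\subset\mathbb C_p$, a complete discretely valued field with uniformizer $p$. The valuation $v$ on $\mathbb C_p$ has $v(p)=1$ and value group $\mathbb Q$; put $|x|=p^{-v(x)}$. Then $\mathcal O=\{v\ge0\}$, its maximal ideal is $\mathfrak m=\{v>0\}$, and its residue field is identified with $k$. The residue field of $R$ is also $k$. Let $\mu_{p^\infty}\subset 1+\mathfrak m$ be the group of roots of unity of $p$-power order in $\mathbb C_p$.

**The moduli space.** $\mathcal A$ is the usual fine moduli scheme, of finite type and defined over $W$ (which contains the $n$-th roots of unity, as $p\nmid n$). So $\mathcal A_R=\mathcal A_W\otimes_WR$ and $\mathcal X_R=\mathcal X_W\otimes_WR$. "Fine" means that a point of $\mathcal A_W(T)$ is the same as an isomorphism class of triples (abelian scheme over $T$, principal polarization, level structure).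

**Canonical lift fibres.** An abelian variety $A_0$ over $k$ is ordinary if $A_0[p](k)\cong(\mathbb Z/p)^g$. Its $p$-divisible group is then a product of a multiplicative and an étale one, and its Serre–Tate canonical lift is the abelian scheme over $W$ lifting $A_0$ whose $p$-divisible group is still such a product. For $a\in\mathcal A(\mathcal O)$ the fibre $\mathcal X_a$ is called a canonical lift if its special fibre $A_0$ is ordinary and $\mathcal X_a$ is isomorphic to the base change to $\mathcal O$ of the canonical lift of $A_0$; the polarization and the level structure are the unique lifts of those on $A_0$. A point $\xi\in\mathcal X(\mathbb C_p)$ is a torsion point of a canonical lift fibre, or a *special point* for short, if $a=\pi(\xi)$ lies in $\mathcal A(\mathcal O)$, $\mathcal X_a$ is a canonical lift, and $\xi$ is torsion in $(\mathcal X_a)_{\mathbb C_p}$. By properness $\xi$ extends to a point of $\mathcal X_a(\mathcal O)\subseteq\mathcal X(\mathcal O)$, and we regard it as such. Its reduction is written $\bar\xi\in\mathcal X_k(k)$.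

**Proximity functions.** Let $\overline Z$ be the scheme-theoretic closure of $Z$ in $\mathcal X_{\mathcal O}$. Cover $\mathcal X_R$ by finitely many affine opens $U_1,\dots,U_u$, and choose for each $c$ finitely many generators $f_{c,1},\dots,f_{c,m_c}\in\mathcal O(U_{c,\mathcal O})$ of the ideal of $\overline Z\cap U_{c,\mathcal O}$. For $\xi\in\mathcal X(\mathcal O)$ pick a $c$ with $\xi\in U_c(\mathcal O)$ and put
$$\lambda(Z,\xi)=\min_{1\le i\le m_c}v(f_{c,i}(\xi))\in\mathbb Q_{\ge0}\cup\{\infty\}.$$
Note that $\xi\in U_c(\mathcal O)$ exactly when $\bar\xi\in U_{c,k}$, and that $\lambda(Z,\xi)=\infty$ exactly when $\xi\in Z(\mathbb C_p)$. For a number $\rho>0$ put $J_\rho=\{x\in\mathcal O: v(x)\ge\rho\}$. Then $\lambda(Z,\xi)\ge\rho$ means that $\xi$ modulo $J_\rho$ is a point of $\overline Z$. If $Z=\mathcal X_{\mathbb C_p}$, the only generator is $0$ and $\lambda=\infty$ everywhere.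

**The first assertion implies the rest.** If no $q$ existed, there would be special $\xi_j\notin Z(\mathbb C_p)$ with finite values $\lambda(Z,\xi_j)\to\infty$, and a subsequence would be strictly increasing. If the supremum of the finite values were not attained, points with values approaching it would again give a strictly increasing sequence. The maximum is a rational number, so it serves as $q$. If there are no special points outside $Z$, any $q$ works.

For $g=0$ the fibres are points and $\mathcal A$ is finite étale over $R$, so $\mathcal X(\mathcal O)$ is finite and there is nothing to prove. From now on $g\ge1$.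

## 2. Frobenius, Witt vectors and the Serre–Tate equivalence

**Frobenius and Verschiebung.** For an abelian scheme $Y$ over an $\mathbb F_p$-scheme there are homomorphisms $F:Y\to Y^{(p)}$ and $V:Y^{(p)}\to Y$ with $VF=p$ and $FV=p$. They are functorial, and the dual of $F$ is the $V$ of the dual abelian scheme. We write $F^r:Y\to Y^{(p^r)}$ and $V^r:Y^{(p^r)}\to Y$ for the iterates, so $p^r=V^rF^r$. On a finite étale group scheme $F$ is an isomorphism; the kernel of $F$ on $Y$ is infinitesimal. An abelian variety over $k$ is ordinary exactly when its $V$ is étale. For an elliptic curve this says $E[p](k)\ne0$. Let $\mathcal A_k^{\rm ord}\subset\mathcal A_k$ be the open locus where Verschiebung is étale, and $\mathcal X_k^{\rm ord}$ its preimage in $\mathcal X_k$.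

**Étale schemes lift uniquely.** If $J\subset R'$ is a nilpotent ideal, finite étale schemes over $R'/J$, and maps between them, lift uniquely to $R'$; and if $\mathcal E$ is finite étale over $R'$, then $\mathcal E(R')\to\mathcal E(R'/J)$ is bijective. By Cartier duality (the dual of $\mu_{p^r}$ is $\mathbb Z/p^r$), maps between groups of multiplicative type of $p$-power order also lift uniquely.

**Witt vectors of perfect rings.** Let $B$ be an $\mathbb F_p$-algebra on which $x\mapsto x^p$ is bijective. Then $W(B)$ is $p$-torsion free and $p$-adically complete, $W(B)/p^m=W_m(B)$, and $W_m(B)/p=B$. In particular $\ker(W_m(B)\to B)=pW_m(B)$ is nilpotent. Each element is uniquely $\sum_ip^i[x_i]$ with $x_i\in B$, where $[\cdot]$ is the Teichmüller lift. Example: the perfection of $k[x]$ is $B=k[x^{1/p^\infty}]$, and $[x]=\lim_r(\text{any lift of }x^{1/p^r})^{p^r}$. We will imitate this last formula on an abelian scheme.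

For an abelian scheme $Y$ over a ring $R'$ and a nilpotent ideal $J$ put $\hat Y(J)=\ker(Y(R')\to Y(R'/J))$.

**Lemma 2.** If $p^m=0$ in $R'$ and $J^e=0$, then $p^{me}$ kills $\hat Y(J)$, and it also kills $1+J=\hat{\mathbb G}_m(J)$.

*Proof.* Triviality of a section can be checked Zariski locally on $\operatorname{Spec}R'$. So we may assume that the formal completion of $Y$ along the zero section is $\operatorname{Spf}R'[[X_1,\dots,X_g]]$. For a nilpotent ideal $J'$, a section that is zero modulo $J'$ pulls the ideal of the zero section back into $J'$, so it factors through this completion. Hence $\hat Y(J')=(J')^g$ in coordinates. The map $[p^m]$ is given by power series without constant term whose linear part is $p^mX=0$. Hence $p^m\hat Y(J')\subset\hat Y(J'^2)$. Iterating $e$ times from $J$ we land in $\hat Y(J^{2^e})=0$. The same proof works for $\mathbb G_m$. $\square$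

**Theorem 3** (Serre–Tate; N. Katz, *Serre–Tate local moduli*, LNM 868, Thm. 1.2.1). Let $p$ be nilpotent in $R'$ and let $J\subset R'$ be a nilpotent ideal. Then $Y\mapsto(Y\otimes R'/J,\ Y[p^\infty],\ \text{natural isomorphism})$ is an equivalence from abelian schemes over $R'$ to triples consisting of an abelian scheme $Y_0$ over $R'/J$, a $p$-divisible group $G$ over $R'$ and an isomorphism $G_{R'/J}\cong Y_0[p^\infty]$.

So to lift an abelian scheme, or a homomorphism, it suffices to lift its $p$-divisible group. For ordinary $A_0/k$, lifting the product of a multiplicative and an étale group factor by factor gives the canonical lift.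

## 3. Power series in roots of unity, by hand

**A model: roots of unity on $\mathbb G_m$.** Let $f(u)=\sum a_iu^i\in W[u,u^{-1}]$ be nonzero. How small can $f(\xi)\neq 0$ be for a root of unity $\xi$? Write $\xi=[\bar x]\zeta$ with $\bar x=\bar\xi\in k^\times$ and $\zeta\in\mu_{p^\infty}$: the prime-to-$p$ part of $\xi$ is the Teichmüller lift of its reduction.

First fix $\bar x$. Then $f([\bar x](1+T))=\sum b_nT^n\in W[[T]]$ is a nonzero power series, to be evaluated at $T=\zeta-1$. Recall that for $\zeta$ of order $p^s$, $s\ge1$,
$$v(\zeta-1)=\frac1{p^{s-1}(p-1)},$$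
since $p$ is the product of $1-\zeta'$ over the $p^{s-1}(p-1)$ elements $\zeta'$ of order $p^s$, which all have the same valuation. Put $\nu=v(\zeta-1)$, $c=\min v(b_n)$, and let $\alpha$ be the least $n$ with $v(b_n)=c$. Suppose $\alpha\nu<1$, which holds for all but finitely many $\zeta$. The terms with $n<\alpha$ have valuation at least $c+1>c+\alpha\nu$, since valuations on $W$ are integers. The terms with $n>\alpha$ have valuation at least $c+(\alpha+1)\nu$. Hence
$$v(f(\xi))=c+\alpha\nu .$$
As the order of $\zeta$ grows, this goes *down* to $c$. So an infinite sequence of values with $\bar x$ fixed cannot be strictly increasing. For instance $f=u-1-p$, $\bar x=1$, $p=3$ gives $T-3$, whose values have valuation $1$ at $\zeta=1$ and $1/(2\cdot3^{s-1})$ at $\zeta$ of order $3^s$, $s\ge1$.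

Now let $\bar x$ move. Write $f=p^{c}f_1$ with $\bar f_1\neq0$ in $k[u,u^{-1}]$. If $\bar f_1(\bar x)\ne0$ then $v(f(\xi))=c$. The remaining $\bar x$ are finitely many, and each of them has been treated. So the gap theorem holds in the model.

It is useful to put the two steps together. Let $B$ be the perfection of $k[x,x^{-1}]$. All roots of unity are obtained from the single expression $u=[x](1+T)$ by specializing $x\mapsto\bar x$ and $T\mapsto\zeta-1$, and $f$ becomes a power series in $T$ over $W(B)$. A nonzero $w\in W(B)$ is $p^cw_1$ with $w_1\not\equiv0$ modulo $p$, and its value at $\bar x$ has valuation exactly $c$ outside the zeros of $w_1$ modulo $p$. That is the mechanism we want on $\mathcal X$.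

**Where the direct argument stops on $\mathcal X$.** On a canonical lift, the torsion points reducing to $0$ will turn out to form a group $\mu_{p^\infty}^g$, so functions again become power series in $T_i=\zeta_i-1$. Trying to repeat the argument we meet three obstructions.

The first is in the coefficients. The equations of $Z$ have coefficients in $\mathcal O$, not in $W$. For a general power series over $\mathcal O$ there need not be a coefficient of least valuation: take $b_n=p^{1/(n+1)}$. Our coefficients all lie in a finite-dimensional $K_0$-subspace of $\mathbb C_p$, since an equation involves finitely many constants, but in such a space cancellation can occur: with the basis $1,\ 1+\sqrt p$ the combination $(1+\sqrt p)-1$ is smaller than both summands. With the basis $1,\sqrt p$ there is no cancellation, since $v(x_1)\in\mathbb Z$ and $v(x_2\sqrt p)\in\mathbb Z+\frac12$. Lemma 9 finds such a basis in general.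

The second is in the number of roots of unity. For $j\ge2$ let $a_j=\lfloor j/2\rfloor\ge1$, let $\epsilon_j$ have order $p^j$, and take $\zeta_j=(\epsilon_j,\epsilon_j^{1+p^{a_j}})$. The exponent $1+p^{a_j}$ is prime to $p$, so $T_1$ and $T_2$ both have valuation $\nu_j=\frac{1}{p^{j-1}(p-1)}$. But
$$T_1-T_2=\epsilon_j\bigl(1-\epsilon_j^{p^{a_j}}\bigr),\qquad v(T_1-T_2)=\frac1{p^{j-a_j-1}(p-1)}=p^{a_j}\nu_j .$$
No monomial dominates, and the value cannot be read off from the coefficients. In the coordinates $(\epsilon_j,\epsilon_j^{p^{a_j}})$, obtained from $\zeta_j$ by a fixed matrix in $GL_2(\mathbb Z)$, the two orders are $p^j$ and $p^{j-a_j}$. They are far apart, so monomials can be compared. Lemma 10 does this in general, using compactness of $\mathbb Z_p^N$.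

The third is the moving residue point. One can bound $v(f(\xi))$ in each residue disc as above, but there are infinitely many discs, and we need one power series over a ring $W(B)$ that specializes to all of them, as $[x](1+T)$ did. Building it takes Sections 4 and 5: canonical lifts must be constructed in families, which requires a perfect base, and "$[x]$" must be replaced by a torsion lift of a moving point.

## 4. Canonical lifts over a perfect base

**The multiplicative part.** Over any $\mathbb F_p$-scheme mapping to $\mathcal A_k^{\rm ord}$ let $M_r=\ker F^r$ on the pulled-back abelian scheme $Y$. Since the dual of $F^r$ is $V^r$ on the dual abelian scheme, the Cartier dual is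
$$M_r^D=\ker\bigl(V^r:(Y^t)^{(p^r)}\to Y^t\bigr),$$
and $Y^t\cong Y$ by the principal polarization. So $M_r^D$ is finite étale, of rank $p^{rg}$; it is killed by $p^r$, and the $p$-torsion of a geometric fibre has at most $p^g$ points, so the geometric fibres are $(\mathbb Z/p^r)^g$. Moreover $M_r=M_{r+1}[p^r]$. Indeed, if $x\in M_{r+1}$ and $p^rx=V^rF^rx=0$, then $F^rx$ lies in $\ker V^r$, which is étale, and is killed by $F$, which is injective on étale groups; so $F^rx=0$. Dually, $M_{r+1}^D\to M_r^D$ is reduction modulo $p^r$. The formation of $M_r$ commutes with base change.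

**Proposition 4.** Let $B$ be a perfect $k$-algebra, $a_0:\operatorname{Spec}B\to\mathcal A_k^{\rm ord}$ and $Y_0=a_0^*\mathcal X$. Then $Y_0[p^\infty]=M\times E$ with $M=\bigcup M_r$ multiplicative and $E$ étale. Suppose given an isomorphism $M\cong\mu_{p^\infty}^g$, and let $\tilde E$ be the unique étale lift of $E$ to $W_m(B)$. Then there are maps $a_m:\operatorname{Spec}W_m(B)\to\mathcal A_W$ lifting $a_0$, compatible in $m$, such that $Y_m=a_m^*\mathcal X$ has
$$Y_m[p^\infty]=G_m:=\mu_{p^\infty}^g\times\tilde E .$$

*Proof.* **Step 1.** We split the $p$-divisible group. Since $B$ is perfect, the twists $Y_0^{(p^{-r})}$ exist (pull back along the inverse of Frobenius). Let $E_r=\ker(V^r:Y_0\to Y_0^{(p^{-r})})$, finite étale of rank $p^{rg}$. From $p^r=V^rF^r=F^rV^r$ we see that $M_r$ and $E_r$ lie in $Y_0[p^r]$. On geometric fibres $M_r\cap E_r$ is infinitesimal and étale, hence trivial. As the ranks agree, $M_r\times E_r\to Y_0[p^r]$ is an isomorphism on geometric fibres, hence an isomorphism. Put $E=\bigcup E_r$.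

**Step 2.** We lift the abelian scheme. The ideal $pW_m(B)=\ker(W_m(B)\to B)$ is nilpotent, so $\tilde E$ exists and is unique, and Theorem 3 gives a lift $Y_m$ of $Y_0$ with $Y_m[p^\infty]=G_m$. These are compatible in $m$.

**Step 3.** We lift the polarization. The principal polarization $\psi_0:Y_0\to Y_0^t$ induces $M\times E\to M^D\times E^D$, where $D$ now denotes the dual $p$-divisible group, so $M^D$ is étale and $E^D$ is multiplicative. The component $M\to M^D$ is zero, because $F^r$ kills $M_r$ and is injective on étale groups. The component $E\to E^D$ is zero as well: étale locally on $B$ it consists of maps from constant groups to groups $\mu_{p^r}^g$, and an étale $B$-algebra $B'$ is reduced, so $x^{p^r}=1$ in $B'$ gives $(x-1)^{p^r}=0$ and $x=1$. Hence $\psi_0$ is the product of a map $M\to E^D$ of multiplicative groups and a map $E\to M^D$ of étale groups. Both lift uniquely. So we get $G_m\to G_m^D=Y_m^t[p^\infty]$ lifting $\psi_0$ on $p$-divisible groups, and by Theorem 3 a homomorphism $\psi_m:Y_m\to Y_m^t$ lifting $\psi_0$. It is an isomorphism because $\psi_0$ is one and the thickening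 is nilpotent. It is a polarization because this is a condition on geometric fibres, and these are the geometric fibres of $\psi_0$.

**Step 4.** We lift the level structure and conclude. As $p\nmid n$, $Y_m[n]$ is étale, so the level structure lifts uniquely. The resulting triples are compatible in $m$ and define the maps $a_m$. $\square$

For $b\in\operatorname{Hom}_k(B,k)$, pull back along $W_m(b):W_m(B)\to W_m(k)$ and pass to the limit over $m$. This gives $a_b\in\mathcal A(W)$. Its fibre $Y_b:=\mathcal X_{a_b}$ is the Serre–Tate canonical lift of $b^*Y_0$, because its $p$-divisible group is the split lift.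

**Lemma 5.** In the situation of Proposition 4, let $a\in\mathcal A(\mathcal O)$ be such that $\mathcal X_a$ is a canonical lift and the reduction of $a$ is $a_0\circ\operatorname{Spec}(b)$. Then $a=a_b$.

*Proof.* The purpose is to match not only the abelian schemes but also polarization and level. Both $\mathcal X_a$ and $(Y_b)_{\mathcal O}$ have special fibre $A_0=b^*Y_0$; choose an isomorphism $\varphi:\mathcal X_a\cong(Y_b)_{\mathcal O}$. On special fibres $\varphi$ is an automorphism of $A_0$. Every automorphism of $A_0$ preserves $A_0[p^\infty]=M\times E$ factorwise, so it lifts to each $Y_b\otimes W_m(k)$ by Theorem 3, and then to $Y_b$ by formal GAGA. Correcting $\varphi$ by such a lift, we may assume that $\varphi$ is the identity on special fibres.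

A homomorphism $h$ of abelian schemes over $\mathcal O$ that vanishes on the special fibre is zero. Indeed, for a prime $\ell\ne p$ the $\ell$-power torsion is étale, hence constant over the strictly henselian ring $\mathcal O$, so $h$ kills all $\ell$-power torsion points; these are dense in the generic fibre. Apply this to the difference between the polarization of $\mathcal X_a$ and the one pulled back by $\varphi$: it vanishes on the special fibre, so $\varphi$ respects the polarizations. It respects the level structures because the $n$-torsion is étale. So the two triples are isomorphic and $a=a_b$. $\square$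

**Lemma 6.** In the situation of Proposition 4, let $R'$ be a $W_m(B)$-algebra and $J\subset R'$ a nilpotent ideal. There is an isomorphism of groups
$$\iota:(1+J)^g\xrightarrow{\ \sim\ }\hat Y_m(J),$$
functorial in $(R',J)$ and compatible in $m$. For every $b\in\operatorname{Hom}_k(B,k)$ these induce an isomorphism
$$\iota_b:(1+\mathfrak m)^g\xrightarrow{\ \sim\ }\ker\bigl(Y_b(\mathcal O)\to Y_b(k)\bigr),\qquad\text{with torsion subgroup }\iota_b(\mu_{p^\infty}^g),\tag{1}$$
and for each $\rho>0$ it restricts to $(1+J_\rho)^g\cong\ker(Y_b(\mathcal O)\to Y_b(\mathcal O/J_\rho))$.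

*Proof.* **Step 1.** We construct $\iota$, by seeing all of $\hat Y_m(J)$ inside the $p$-divisible group. By Lemma 2 there is $N$ with $\hat Y_m(J)\subset Y_m[p^N](R')=G_m[p^N](R')=\mu_{p^N}(R')^g\times\tilde E[p^N](R')$ and $(1+J)^{p^N}=1$. The map $\tilde E[p^N](R')\to\tilde E[p^N](R'/J)$ is bijective. So the kernel of reduction modulo $J$ is the kernel on $\mu_{p^N}(R')^g$, which is $(1+J)^g$. This is functorial and does not depend on $N$.

**Step 2.** We pass to $\mathcal O$. The ring $\mathcal O/p^m$ has only one prime ideal, and $\mathcal O$ is local and $p$-adically complete. So a compatible system of points of $Y_b(\mathcal O/p^m)$ lies in one affine open, and $Y_b(\mathcal O)=\varprojlim Y_b(\mathcal O/p^m)$. View $\mathcal O/p^m$ as a $W_m(B)$-algebra through $W_m(b)$. For $m\ge\rho$ the ideal $J_\rho/p^m$ is nilpotent, and Step 1 gives $(1+J_\rho/p^m)^g\cong\ker(Y_b(\mathcal O/p^m)\to Y_b(\mathcal O/J_\rho))$. The limit over $m$ is the last assertion, and these isomorphisms are compatible in $\rho$.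

**Step 3.** We let $\rho\to0$. If $z\in Y_b(\mathcal O)$ reduces to $0\in Y_b(k)$, then in an affine neighbourhood of $0$ with finitely generated coordinate ring, finitely many coordinates of $z$ and $0$ differ by elements of $\mathfrak m=\bigcup_\rho J_\rho$. So $z$ is trivial modulo some $J_\rho$. This proves (1); the torsion of $1+\mathfrak m$ is $\mu_{p^\infty}$. $\square$

**Example: the zero section.** Let $Z$ be the zero section of $\mathcal X_{\mathbb C_p}$. As $\mathcal A_{\mathcal O}$ is flat over $\mathcal O$, $\overline Z$ is the zero section over $\mathcal O$. Let $\xi\notin Z$ be special. If $\bar\xi\ne0$ then $\lambda(Z,\xi)=0$. If $\bar\xi=0$, apply Lemmas 5 and 6 with $B=k$ (over the algebraically closed field $k$ an isomorphism $M\cong\mu_{p^\infty}^g$ exists): $\xi=\iota_b(\zeta)$ with $\zeta\in\mu_{p^\infty}^g$, $\zeta\ne1$. Now $\lambda(Z,\xi)\ge\rho$ means that $\xi$ is zero modulo $J_\rho$, that is $\zeta\in(1+J_\rho)^g$. So $\lambda(Z,\xi)=\min_iv(\zeta_i-1)\le\frac1{p-1}$, and $q=\frac1{p-1}$ works for this $Z$, in all fibres at once.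

## 5. A tower over a normal piece of the special fibre

Let $\Omega\subset\mathcal X_k^{\rm ord}$ be affine open and let $S\subset\Omega$ be a closed, integral, **normal** subscheme. We want a perfect ring $B$ over $S$ to which Section 4 applies, and over $W(B)$ one power series that describes all special points reducing into $S$.

Let $D=\varprojlim D_m$, where $\operatorname{Spec}D_m$ is the open subscheme of $\mathcal X_W\otimes W/p^m$ supported on $\Omega$. If $\xi\in\mathcal X(\mathcal O)$ and $\bar\xi\in\Omega$, then $\xi$ gives compatible maps $D_m\to\mathcal O/p^m$, so $h(\xi)\in\mathcal O$ is defined for $h\in D$. Let $X_S$ be the pullback of $\mathcal X$ along $S\to\mathcal A_k$, and let $\bar t\in X_S(S)$ be the tautological section given by $S\subset\mathcal X_k$.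

**Step 1: the tower.** Its purpose is to trivialize $M$ and to make $\bar t$ infinitely divisible by $V$, while keeping everything integral. Let
$$P_r=\underline{\rm Isom}_S\bigl((\mathbb Z/p^r)^g,M_r^D\bigr),\qquad Q_r=\text{the fibre over }\bar t\text{ of }V^r:X_S^{(p^r)}\to X_S .$$
The map $V^r$ is finite étale surjective over the ordinary locus, so $P_r$ and $Q_r$ are finite étale and surjective over $S$. The transition maps $P_{r+1}\to P_r$ (reduction modulo $p^r$) and $Q_{r+1}\to Q_r$ (induced by $V:X_S^{(p^{r+1})}\to X_S^{(p^r)}$) are finite étale and surjective. Put $S_0=S=P_0\times_SQ_0$ and let $S_{r+1}$ be a connected component of the preimage of $S_r$ in $P_{r+1}\times_SQ_{r+1}$. Then $S_{r+1}\to S_r$ is finite étale with nonempty open and closed image, hence surjective. Being finite étale over a normal noetherian scheme and connected, $S_r$ is normal and integral; this is why $S$ is taken normal. It is affine, being finite over the affine scheme $S$. Let $B_r=\mathcal O(S_r)$, $B_\infty=\bigcup B_r$, a domain, and let $B$ be the perfection of $B_\infty$, a perfect domain. Two properties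 will be used.

* (T1) Every $w\in B$ satisfies $w^{p^s}\in B_r$ for some $r,s$.
* (T2) Every point of $S(k)$ lifts to some $b\in\operatorname{Hom}_k(B,k)$: lift it successively through the finite surjective maps $S_{r+1}\to S_r$, then extend from $B_\infty$ to $B$, which is possible as $k$ is perfect.

For example, if the étale covers are ignored and $B_\infty=k[x]$, then $w=x+x^{1/p}$ has $w^p=x^p+x\in k[x]$.

Over $B$ we have compatible tautological isomorphisms $M_r^D\cong(\mathbb Z/p^r)^g$, dually $M\cong\mu_{p^\infty}^g$. So Section 4 applies to $a_0:\operatorname{Spec}B\to S\to\mathcal A_k^{\rm ord}$, and gives $Y_m$, $a_b$, $Y_b$, $\iota$, $\iota_b$.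

**Step 2: dividing $\bar t$ by $p^r$.** We look for $s_r\in Y_0(B)$ with $p^rs_r=\bar t$ and $ps_{r+1}=s_r$. From the $Q_r$ we have tautological $y_r\in Y_0^{(p^r)}(B)$ with $V^ry_r=\bar t$ and $Vy_{r+1}=y_r$. Since $B$ is perfect, $F^r:Y_0(B)\to Y_0^{(p^r)}(B)$ is bijective: a section of $Y_0^{(p^r)}$ is a map $\operatorname{Spec}B\to Y_0$ over ${\rm Frob}_B^r$, and $F^rs$ corresponds to $s\circ{\rm Frob}_B^r$. Let $s_r$ be defined by $F^rs_r=y_r$. Then $p^rs_r=V^rF^rs_r=\bar t$. Also $F^r(ps_{r+1})=VF^{r+1}s_{r+1}=Vy_{r+1}=y_r$, so $ps_{r+1}=s_r$.

**Step 3: a Teichmüller lift of $\bar t$.** We imitate $[x]=\lim(\text{lift of }x^{1/p^r})^{p^r}$. Let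
$$t_m=p^r\tilde s_r\in Y_m(W_m(B)),\qquad r\ \text{large},$$
with $\tilde s_r\in Y_m(W_m(B))$ any lift of $s_r$; it exists because $Y_m$ is smooth and $\operatorname{Spec}B\subset\operatorname{Spec}W_m(B)$ is an affine nilpotent thickening. Two lifts differ by an element of $\hat Y_m(pW_m(B))$, which $p^{m^2}$ kills by Lemma 2; so for $r\ge m^2$ the choice does not matter. The choice of $r$ does not matter either, as $p\tilde s_{r+1}$ lifts $s_r$. So $t_m$ is well defined, lifts $\bar t$, and is compatible in $m$. For $b:B\to k$ the $t_m$ specialize to $t_b\in Y_b(W)$ lifting $\bar t_b$.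

**Step 4: $t_b$ is torsion.** This is what will let us subtract $t_b$ from a torsion point. The point $\bar t_b$ lies on an abelian variety over $\mathbb F_p^{\rm alg}$, so $d\bar t_b=0$ for some $d\ge1$. Then $ds_{r,b}$ is a $k$-point killed by $p^r$, hence lies in $E_r(k)$ since $M_r(k)=0$. It lifts to $\epsilon\in\tilde E[p^r](W_m(k))$. For $r\ge m^2$, Lemma 2 gives $dt_b\equiv p^r\epsilon=0$ in $Y_b(W_m(k))$. As $d$ does not depend on $m$, $dt_b=0$.

**Step 5: the universal power series.** Let $R'=W_m(B)[T_1,\dots,T_g]/(T)^r$ and $J=(T)$. The point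
$$t_m+\iota(1+T_1,\dots,1+T_g)\in Y_m(R')$$
gives a map $\operatorname{Spec}R'\to\mathcal X_W$. Modulo the nilpotent ideal $(p,T)$ it is $\operatorname{Spec}B\to S\subset\Omega$. So it gives a homomorphism $D\to D_m\to R'$. In the limit over $m$ and $r$ we get a $W$-algebra homomorphism
$$H:D\to W(B)[[T_1,\dots,T_g]].$$
(In the model of Section 3, $H(u)=[x](1+T)$.)

For $b\in\operatorname{Hom}_k(B,k)$ and $y\in\mathfrak m^N$ let $\mathrm{ev}_{b,y}:W(B)[[T_1,\dots,T_N]]\to\mathcal O$ be $W(b):W(B)\to W(k)=W$ on coefficients followed by $T\mapsto y$. It is a $W$-algebra homomorphism. I claim that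
$$h\bigl(t_b+\iota_b(\zeta)\bigr)=\mathrm{ev}_{b,\zeta-1}(H(h))\qquad(h\in D,\ \zeta\in(1+\mathfrak m)^g).\tag{2}$$
Put $y=\zeta-1\in J_\rho^g$ with $0<\rho\le1$. Modulo $p^m$, the map $\mathrm{ev}_{b,y}$ factors through $W_m(B)[T]/(T)^r$ as soon as $r\rho\ge m$, and it carries $(T)$ into the nilpotent ideal $J_\rho/p^m$. By functoriality of $\iota$ it carries $\iota(1+T)$ to $\iota_b(\zeta)$ modulo $p^m$, and it carries $t_m$ to $t_b$ modulo $p^m$. So (2) holds modulo $p^m$, for every $m$.

**Proposition 7.** Let $\xi$ be a special point with $\bar\xi\in S(k)$ and let $b\in\operatorname{Hom}_k(B,k)$ lie over $\bar\xi$. Then there is $\zeta\in\mu_{p^\infty}^g$ with $h(\xi)=\mathrm{ev}_{b,\zeta-1}(H(h))$ for all $h\in D$.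

*Proof.* The reduction of $\pi(\xi)$ is $a_0\circ\operatorname{Spec}(b)$, so $\pi(\xi)=a_b$ by Lemma 5. The point $\xi-t_b\in Y_b(\mathcal O)$ is torsion by Step 4, and it reduces to $0$ because $\bar t_b=\bar\xi$. By (1) it equals $\iota_b(\zeta)$ with $\zeta\in\mu_{p^\infty}^g$. Apply (2). $\square$

## 6. Orthogonal bases and normal forms of roots of unity

The next two lemmas deal with the first two obstructions of Section 3.

**Lemma 8.** A primitive vector $u\in\mathbb Z_p^N$ (one with a unit coordinate) can be moved to $(1,0,\dots,0)$ by some $\gamma\in GL_N(\mathbb Z_p)$, and the set of primitive vectors is compact.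

*Proof.* After permuting coordinates $u_1$ is a unit. Then $u,e_2,\dots,e_N$, with $e_i$ the standard basis vectors, is a basis of $\mathbb Z_p^N$; let $\gamma$ map it to $e_1,\dots,e_N$. The complement of the primitive vectors is the open set $(p\mathbb Z_p)^N$ in the compact set $\mathbb Z_p^N$. $\square$

**Lemma 9.** Let $L\subset\mathbb C_p$ be a finite-dimensional $K_0$-subspace. It has a basis $\theta_1,\dots,\theta_d$ such that $|\sum x_i\theta_i|=\max_i|x_i||\theta_i|$ for all $x_i\in K_0$.

*Proof.* **Step 1.** We choose the basis through the unit ball. Since $K_0$ is complete, $|\cdot|$ is equivalent to a sup-norm on $L$. Hence $\Lambda=\{x\in L:|x|\le1\}$ is a $W$-lattice in $L$, and $p\Lambda=\{|x|\le1/p\}$. For $1/p<\tau\le1$ the subspaces $\{|x|\le\tau\}/p\Lambda$ filter the finite-dimensional $k$-space $\Lambda/p\Lambda$. So there are finitely many jumps, that is, values $\tau\in(1/p,1]$ with $\{|x|\le\tau\}\ne\{|x|<\tau\}$. Choose elements $\theta_i\in\Lambda$ such that for each jump $\tau$ those with $|\theta_i|=\tau$ have images forming a $k$-basis of $\{|x|\le\tau\}/\{|x|<\tau\}$,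 and no others. Their images form a basis of $\Lambda/p\Lambda$, so by Nakayama they form a $W$-basis of $\Lambda$, hence a $K_0$-basis of $L$.

**Step 2.** We check orthogonality. Let $x=\sum x_i\theta_i\ne0$, and scale by a power of $p$ so that $\tau=\max|x_i\theta_i|$ lies in $(1/p,1]$. A term attaining $\tau$ has $|x_i|=\tau/|\theta_i|\in(1/p,p)\cap p^{\mathbb Z}$, so $|x_i|=1$ and $|\theta_i|=\tau$. The sum of these terms has nonzero image in $\{|x|\le\tau\}/\{|x|<\tau\}$, since it is a nontrivial $k$-combination of basis vectors there. The other terms have absolute value $<\tau$. So $|x|=\tau$. $\square$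

For $\gamma\in GL_N(\mathbb Z_p)$ and $\zeta\in\mu_{p^\infty}^N$ put $(\gamma\zeta)_i=\prod_l\zeta_l^{\gamma_{il}}$.

**Lemma 10.** Let $\zeta_j\in\mu_{p^\infty}^N$ for $j\in\mathbb N$. After passing to a subsequence there are $\gamma\in GL_N(\mathbb Z_p)$ and $0\le e\le N$ such that $\zeta'_j=\gamma\zeta_j$ satisfies: $\zeta'_{j,i}$ is independent of $j$ for $i>e$; for $i\le e$, $\zeta'_{j,i}$ has order $p^{o_{i,j}}$, with $o_{e,j}\to\infty$ (if $e\ge1$) and $o_{i,j}-o_{i+1,j}\to\infty$ for $1\le i<e$.

*Proof.* Induction on $N$; $N=0$ is trivial. Let $p^{o_j}$ be the order of the vector $\zeta_j$. If $o_j$ is bounded on a subsequence, only finitely many vectors occur there, and we pass to a constant subsequence, with $e=0$.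

Otherwise $o_j\to\infty$; discard the finitely many $j$ with $o_j=0$. Write $\zeta_{j,i}=\epsilon_j^{u_{j,i}}$ with $\epsilon_j$ of order $p^{o_j}$ and $u_j\in\mathbb Z_p^N$ primitive. By Lemma 8 we may assume that $u_j\to u$ with $u$ primitive, and then, replacing $\zeta_j$ by $\gamma_1\zeta_j$ for a suitable $\gamma_1\in GL_N(\mathbb Z_p)$, that $u_j\to(1,0,\dots,0)$. For $j$ large $u_{j,1}$ is a unit. Discard the other $j$ and replace $\epsilon_j$ by $\epsilon_j^{u_{j,1}}$; then $u_{j,1}=1$ and $u_{j,i}\to0$ for $i\ge2$. So $\zeta_{j,1}$ has order $p^{o_j}$, and the order $p^{o_j'}$ of $(\zeta_{j,2},\dots,\zeta_{j,N})$ satisfies $o_j-o'_j\to\infty$.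

Apply the induction hypothesis to this shorter vector, leaving the first coordinate alone. The order of the shorter vector is invariant under $GL_{N-1}(\mathbb Z_p)$ and bounds the orders of its new coordinates, so the first order stays far ahead of the second. $\square$

## 7. The dominant monomial

**Proposition 11.** Let $S,S_r,B$ be as in Section 5, let $N\ge0$, and let $H:D\to W(B)[[T_1,\dots,T_N]]$ be a $W$-algebra homomorphism. Let $b_j\in\operatorname{Hom}_k(B,k)$ and $\zeta_j\in\mu_{p^\infty}^N$ $(j\in\mathbb N)$ be such that every proper closed subset of $S$ contains the image of $b_j$ for only finitely many $j$. Then there is an infinite subsequence such that, for **every** $f=\sum_\kappa h_\kappa\otimes c_\kappa\in D\otimes_W\mathcal O$, the numbers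
$$f(j):=\sum_\kappa c_\kappa\,\mathrm{ev}_{b_j,\zeta_j-1}(H(h_\kappa))$$
satisfy along it: either $f(j)=0$ for all $j$, or for $j$ large $v(f(j))$ is finite and non-increasing in $j$.

(The number $f(j)$ does not depend on the way $f$ is written, since $H$ and $\mathrm{ev}$ are $W$-linear.)

*Proof.* **Step 1.** We fix the subsequence, before any $f$ is chosen. Pass to the subsequence of Lemma 10, and to a further one so that each $o_{i,j}$ $(i\le e)$ is positive and strictly increasing in $j$. Put $\eta_i=\zeta'_{j,i}$ for $i>e$, $y_j=(\zeta'_{j,i}-1)_{i\le e}$ and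
$$\nu_{i,j}=v(y_{j,i})=\frac1{p^{o_{i,j}-1}(p-1)}\qquad(i\le e).$$
Then $\nu_{i,j}$ decreases to $0$ in $j$, and $\nu_{i,j}/\nu_{i+1,j}\to0$ for $i<e$.

**Step 2.** We rewrite $f(j)$ as a power series in $y_j$. For $x\in\mathbb Z_p$ the series $(1+T)^x\in\mathbb Z_p[[T]]$ takes the value $\zeta^x$ at $T=\zeta-1$, $\zeta\in\mu_{p^\infty}$. Replacing each $T_i$ by $\prod_l(1+T_l)^{(\gamma^{-1})_{il}}-1$, which has no constant term, in $H(h_\kappa)$ gives $H^\gamma_\kappa\in W(B)[[T]]$ with
$$\mathrm{ev}_{b,\gamma\zeta-1}(H_\kappa^\gamma)=\mathrm{ev}_{b,\zeta-1}(H(h_\kappa)).$$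
Next we insert the constant coordinates. Let $\mathcal O'=W[\eta_{e+1},\dots,\eta_N]\subset\mathcal O$, a finite free $W$-module with basis $\omega_1,\dots,\omega_\tau$. If $\eta_i^{p^s}=1$ then $(\eta_i-1)^{p^s}\in p\mathcal O'$. The ring $W(B)\otimes_W\mathcal O'$ is finite free over $W(B)$, hence $p$-adically complete. So we may substitute $T_i=\eta_i-1$ for $i>e$ in $H_\kappa^\gamma$. The result is $\sum_\sigma\omega_\sigma H_{\kappa,\sigma}$ with $H_{\kappa,\sigma}\in W(B)[[T_1,\dots,T_e]]$, and
$$f(j)=\sum_{\kappa,\sigma}c_\kappa\omega_\sigma\,H_{\kappa,\sigma,b_j}(y_j),$$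
where the subscript $b_j$ means that $W(b_j)$ is applied to the coefficients.

**Step 3.** We make sizes of coefficients visible. Let $\theta_1,\dots,\theta_d$ be a basis as in Lemma 9 of $L=\sum K_0c_\kappa\omega_\sigma$. Expanding each $c_\kappa\omega_\sigma$ in it,
$$f(j)=\sum_{\beta\in\mathbb N^e}C_\beta(b_j)\,y_j^\beta,\qquad C_\beta(b)=\sum_i\theta_i\,G_{i,\beta}(b),\tag{3}$$
with $G_{i,\beta}\in p^{-N_0}W(B)$ for a fixed $N_0$, and $G_{i,\beta}(b)=W(b)(G_{i,\beta})\in K_0$. For $w\in W(B)[1/p]$ put $|w|=p^{-c}$ with $c$ maximal such that $w\in p^cW(B)$, and $|0|=0$. Then $|W(b)(w)|\le|w|$. Put $|C_\beta|=\max_i|\theta_i||G_{i,\beta}|$. By orthogonality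
$$|C_\beta(b)|=\max_i|\theta_i||G_{i,\beta}(b)|\le|C_\beta|.\tag{4}$$

**Step 4.** We choose the monomial that should dominate. If all $G_{i,\beta}=0$, then $f(j)=0$ for all $j$. Otherwise the numbers $|C_\beta|$ are bounded and lie in $\{0\}\cup\bigcup_i|\theta_i|p^{\mathbb Z}$, a set without accumulation point in $(0,\infty)$. So $M=\max_\beta|C_\beta|>0$ exists, and there is $\rho<1$ such that $|C_\beta|<M$ implies $|C_\beta|\le\rho M$. Order $\mathbb N^e$ lexicographically, comparing the *last* coordinate first. This is a well-order. Let $\alpha$ be the least index with $|C_\alpha|=M$. (The last coordinate comes first because $\nu_{e,j}$ is the largest of the $\nu_{i,j}$: one more factor $y_{j,e}$ costs more than any fixed power of the other $y_{j,i}$.)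

**Step 5.** We show that $|C_\alpha(b_j)|=M$ for $j$ large. Choose $i_0$ with $|\theta_{i_0}||G_{i_0,\alpha}|=M$ and write $G_{i_0,\alpha}=p^{n_0}w$ with $w\in W(B)$ and $\bar w\ne0$ in $B=W(B)/p$. By (T1), $\bar w^{p^s}$ is a nonzero element of some $B_r$. Its zero locus is a proper closed subset of the integral scheme $S_r$, so it has dimension $<\dim S_r=\dim S$. Since $S_r\to S$ is finite, the image in $S$ is closed of dimension $<\dim S$, hence proper. By hypothesis $b_j(\bar w)\ne0$ for $j$ large. Then $W(b_j)(w)$ is a unit of $W$, so $|G_{i_0,\alpha}(b_j)|=p^{-n_0}$, and (4) gives $|C_\alpha(b_j)|=M$.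

**Step 6.** We compare the other terms of (3) with the term $\alpha$, for $j$ large.

If $\beta<\alpha$, then $|C_\beta|<M$, so $|C_\beta(b_j)y_j^\beta|\le\rho M$, while $|C_\alpha(b_j)y_j^\alpha|=M|y_j^\alpha|\to M$.

If $\beta>\alpha$, let $i$ be the largest index with $\beta_i\ne\alpha_i$; so $\beta_i\ge\alpha_i+1$ and
$$v(y_j^\beta)-v(y_j^\alpha)\ \ge\ \nu_{i,j}-\sum_{l<i}\alpha_l\nu_{l,j}\ \ge\ \tfrac12\nu_{i,j}\ \ge\ \tfrac12\nu_{1,j}>0$$
for all $j\ge j_1$, because $\nu_{l,j}/\nu_{i,j}\to0$ for $l<i$. Only $\alpha$ and the finitely many possible $i$ enter, so $j_1$ does not depend on $\beta$. Hence $|C_\beta(b_j)y_j^\beta|\le M|y_j^\alpha|p^{-\nu_{1,j}/2}$.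

So for $j$ large the sum of all terms with $\beta\ne\alpha$ has absolute value at most
$$\max\bigl(\rho M,\ M|y_j^\alpha|p^{-\nu_{1,j}/2}\bigr)<M|y_j^\alpha|$$
(for $e=0$ there are no such terms). Therefore
$$v(f(j))=-\log_pM+\sum_{i\le e}\alpha_i\nu_{i,j},$$
which is finite and non-increasing in $j$. $\square$

## 8. Minimal closed sets of reductions and the end of the proof

*Proof of Theorem 1.* Suppose that $\xi_j$ $(j\in\mathbb N)$ are special and that $\lambda(Z,\xi_j)$ is strictly increasing.

**Step 1.** We arrange that the reductions are spread out on a normal $S$. There are finitely many charts, so pass to a subsequence for which the chosen chart index is a constant $c$. Since $\mathcal X_k$ is noetherian, there is a minimal $C$ among the closed subsets of $\mathcal X_k$ that contain $\bar\xi_j$ for infinitely many $j$. Pass to those $j$. By minimality $C$ is irreducible (if $C=C'\cup C''$, one of the two contains infinitely many $\bar\xi_j$), and each proper closed subset of $C$ contains $\bar\xi_j$ for only finitely many $j$.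

All $\bar\xi_j$ lie in the open set $\mathcal X_k^{\rm ord}\cap U_{c,k}$, so this set meets $C$. The normal locus of $C_{\rm red}$ is open and dense. So there is an affine open $\Omega\subset\mathcal X_k^{\rm ord}\cap U_{c,k}$, meeting $C$ and avoiding the non-normal points of $C_{\rm red}$, so that $S:=(C\cap\Omega)_{\rm red}$ is normal; it is integral and closed in $\Omega$. Discard the finitely many $j$ with $\bar\xi_j\in C\setminus\Omega$. A proper closed subset of $S$ has proper closure in $C$, so it contains $\bar\xi_j$ for only finitely many $j$.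

Form $D$, $B$, $H$ as in Section 5, with $N=g$. Choose $b_j\in\operatorname{Hom}_k(B,k)$ over $\bar\xi_j$ by (T2), and let $\zeta_j\in\mu_{p^\infty}^g$ be as in Proposition 7. The hypothesis of Proposition 11 holds.

**Step 2.** We express the equations of $Z$ through $D$. The residue field of $R$ is $k$, and the open subscheme of $\mathcal X_W\otimes_WR/p^m$ supported on $\Omega$ has ring of functions $D_m\otimes_WR$. Since $\Omega\subset U_{c,k}$ and $R$ is finite free over $W$, restriction gives
$$\mathcal O(U_c)\to\varprojlim_m D_m\otimes_WR=D\otimes_WR .$$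
As $\mathcal O(U_{c,\mathcal O})=\mathcal O(U_c)\otimes_R\mathcal O$, each generator $f_{c,i}$ has an image $\sum_\kappa h_\kappa\otimes c_\kappa\in D\otimes_W\mathcal O$, a finite sum, and $f_{c,i}(\xi_j)=\sum_\kappa c_\kappa h_\kappa(\xi_j)$, as one checks modulo each $p^m$. By Proposition 7,
$$f_{c,i}(\xi_j)=\sum_\kappa c_\kappa\,\mathrm{ev}_{b_j,\zeta_j-1}(H(h_\kappa)),$$
which is $f_{c,i}(j)$ in the notation of Proposition 11.

**Step 3.** We conclude. The subsequence of Proposition 11 serves all the finitely many $f_{c,i}$ at once. Along it each $v(f_{c,i}(\xi_j))$ is either $\infty$ for all $j$, or eventually finite and non-increasing. Hence $\lambda(Z,\xi_j)=\min_iv(f_{c,i}(\xi_j))$ is either $\infty$ for all $j$ or eventually non-increasing. This contradicts the assumption that $\lambda(Z,\xi_j)$ is strictly increasing. The remaining assertions were deduced from this one in Section 1. $\blacksquare$
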